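\title{A missing relation in the Berenstein--Kirillov group}

\begin{abstract}
The Berenstein--Kirillov group $\mathcal{BK}$ is generated by the Bender--Knuth involutions $t_1,t_2,\dots$ acting on semi-standard Young tableaux. Five families of relations are known to hold in it. We show that they do not present $\mathcal{BK}$: an explicit word $\rho$ in $t_1,t_2,t_3$ acts trivially on all tableaux but is nontrivial in the group $G$ defined by these relations. The word is the square of a product of three involutions. After a birational lift, these involutions act as reflections on a curve of genus one, and a product of three reflections is again a reflection. We also determine the subgroups of $G$ and of $\mathcal{BK}$ generated by $t_1$, $t_2$ and one further involution $s_3$, and show that $\rho$ normally generates the kernel of the map between them.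
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A \emph{semi-standard Young tableau} (below, a \emph{tableau}) is a filling of the Young diagram of a partition by positive integers, weakly increasing from left to right along rows and strictly increasing down columns. Its \emph{weight} is the sequence $\mu=(\mu_1,\mu_2,\dots)$, where $\mu_i$ is the number of entries equal to $i$.

For $i\ge1$ the \emph{Bender--Knuth involution} $t_i$ acts on a tableau as follows. An $i$ and an $i+1$ that lie in the same column are \emph{fixed}; all other entries $i$ and $i+1$ are \emph{free}. If a row contains $k$ free $i$'s followed by $l$ free $(i+1)$'s, these letters are replaced by $l$ free $i$'s followed by $k$ free $(i+1)$'s. For example,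
\[
t_1:\ \begin{matrix}1&1&1&2\\2&3\end{matrix}\ \longmapsto\ \begin{matrix}1&1&2&2\\2&3\end{matrix}\,.
\]
The (type $A$) \emph{Berenstein--Kirillov group} $\mathcal{BK}$ is the free group on $t_1,t_2,\dots$ modulo all words that act trivially on the tableaux of every straight shape. We compose maps as functions, so the rightmost letter of a word acts first. All generators are involutions, so reversing a word inverts it, and this convention does not affect which words are trivial.

Fixed letters come in pairs and $t_i$ exchanges the numbers of free letters row by row, so $t_i$ exchanges $\mu_i$ and $\mu_{i+1}$. Let $S_\infty$ be the group of finitary permutations of $\{1,2,\dots\}$, acting on weights by permuting coordinates. A one-row tableau is determined by its weight and every weight occurs, so on one-row tableaux $t_i$ acts exactly as the transposition $(i\ i{+}1)$. This gives a surjection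
\[
\pi:\mathcal{BK}\to S_\infty,\qquad t_i\mapsto(i\ i{+}1),\qquad\text{with }\mu(\gamma T)=\pi(\gamma)\mu(T)\text{ for every tableau }T .
\]
The map $\pi$ is not injective. Take the two tableaux $\begin{smallmatrix}1&2\\3\end{smallmatrix}$ and $\begin{smallmatrix}1&3\\2\end{smallmatrix}$ of shape $(2,1)$ and weight $(1,1,1)$. The involution $t_1$ fixes both and $t_2$ exchanges them, so
\begin{equation}\label{eq:z}
z=(t_1t_2)^3\ \text{ exchanges them, and } z\neq1 \text{ in }\mathcal{BK}.
\end{equation}
The braid relation fails, and one asks what replaces it. Put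
\[
q_{[1,i]}=t_1(t_2t_1)\cdots(t_it_{i-1}\cdots t_1)\quad(i\ge1),\qquad
q_{[j,k-1]}=q_{[1,k-1]}\,q_{[1,k-j]}\,q_{[1,k-1]}\quad(j<k).
\]
The following relations are known to hold in $\mathcal{BK}$, and we take this as given:
\begin{align}
t_i^2&=1 &&(i\ge1),\tag{R1}\label{R1}\\
t_it_j&=t_jt_i &&(|i-j|>1),\tag{R2}\label{R2}\\
(t_1q_{[1,i]})^4&=1 &&(i>2),\tag{R3}\label{R3}\\
(t_1t_2)^6&=1,\tag{R4}\label{R4}\\
(t_iq_{[j,k-1]})^2&=1 &&(i+1<j<k).\tag{R5}\label{R5}
\end{align}
The element $q_{[j,k-1]}$ is an involution (Section~\ref{sec:S4}) whose image under $\pi$ reverses the letters $j,\dots,k$ (Section~\ref{sec:G}), so \eqref{R5} says that it commutes with $t_i$ when the letters $i,i+1$ lie below $j$. Let $G$ be the group with generators $t_i$ $(i\ge1)$ and relations \eqref{R1}--\eqref{R5}. There is a surjection $G\to\mathcal{BK}$, and the question, posed in \cite{AFT}, is whether it is an isomorphism.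

The first test suggests that it is: for the two generators $t_1,t_2$ the list misses nothing (Theorem~\ref{thm:B}(4)). The answer is nevertheless no, and a further relation occurs already among $t_1,t_2,t_3$. With $z$ as in \eqref{eq:z}, define the words
\begin{gather*}
s_1=t_1,\qquad s_2=t_1t_2t_1t_2t_1,\qquad s_3=t_1t_2t_3\,s_2\,t_3t_2t_1,\\
a_4=z,\qquad a_3=s_3zs_3,\qquad a_2=s_2s_3\,z\,s_3s_2,\qquad a_1=s_1a_2s_1,\qquad \rho=(a_4a_3a_2)^2 .
\end{gather*}

\begin{theorem}\label{thm:A}
We have $\rho=1$ in $\mathcal{BK}$, but $\rho\ne1$ in $G$. Hence \eqref{R1}--\eqref{R5} are not a complete set of relations for $\mathcal{BK}$.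
\end{theorem}

The second theorem places $\rho$ in a subgroup that can be computed completely on both sides. Let $\mathbb Z^4\rtimes\{\pm1\}$ have the product $(n,\varepsilon)(n',\varepsilon')=(n+\varepsilon n',\varepsilon\varepsilon')$, let $e_1,\dots,e_4$ be the standard basis of $\mathbb Z^4$, and put
\[
\Gamma=\Big\{(n,\varepsilon)\in\mathbb Z^4\rtimes\{\pm1\}:\ \textstyle\sum_in_i=\tfrac{1-\varepsilon}2\Big\},\qquad \Lambda=\Big\{n\in\mathbb Z^4:\ \textstyle\sum_in_i=0\Big\}.
\]
The set $\Gamma$ is a subgroup because $\frac{1-\varepsilon}2+\varepsilon\frac{1-\varepsilon'}2=\frac{1-\varepsilon\varepsilon'}2$. It is stable under the action $\sigma(n,\varepsilon)=(\sigma n,\varepsilon)$ of $S_4$, where $\sigma e_i=e_{\sigma(i)}$. We write $\mathbb Z_2^{*4}$ for the free product of four groups of order $2$.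

\begin{theorem}\label{thm:B}
Let $K_G\le G$ and $K\le\mathcal{BK}$ be the subgroups generated by $t_1,t_2,s_3$.
\begin{enumerate}
\item $K_G\cong\mathbb Z_2^{*4}\rtimes S_4$, with $S_4=\langle s_1,s_2,s_3\rangle$ permuting the four free factors.
\item $K\cong\Gamma\rtimes S_4$ with the action just described; $S_4=\langle s_1,s_2,s_3\rangle$ and $a_i$ corresponds to $(e_i,-1)$.
\item $\ker(K_G\to K)$ is the normal closure of $\rho$ in $K_G$. It is a non-abelian free group.
\item $\langle t_1,t_2\rangle$ is dihedral of order $12$ in both $G$ and $\mathcal{BK}$. So there is no missing relation in $t_1,t_2$ alone.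
\end{enumerate}
\end{theorem}

As an abstract group $\Gamma\cong\Lambda\rtimes\{\pm1\}$, with complement $\langle(e_4,-1)\rangle$. But $S_4$ fixes no element $(n,-1)$ of $\Gamma$, since that would need $n=(c,c,c,c)$ with $4c=1$; this is why $\Gamma$ is written inside $\mathbb Z^4\rtimes\{\pm1\}$.

The mechanism is simple to state. In an abelian group call a map $Q\mapsto c-Q$ a \emph{reflection}. A product of two reflections is a translation and may have infinite order, but a product of three is the reflection $Q\mapsto(c-c'+c'')-Q$, whose square is the identity. In $G$ the involutions $a_1,\dots,a_4$ satisfy no relation with each other (Section~\ref{sec:G}). On tableaux they behave as reflections: we see this by hand on a hexagon of six tableaux in Section~\ref{sec:GT}, and prove $\rho=1$ in general on a curve of genus one in Sections~\ref{sec:lift} and~\ref{sec:curve}.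

\section{A symmetric group inside $G$}\label{sec:S4}

Everything in this section is derived from \eqref{R1}--\eqref{R4}, so it holds in $G$ and in $\mathcal{BK}$. We write $\pi$ also for the composite $G\to\mathcal{BK}\to S_\infty$.

Put $q_i=q_{[1,i]}$ and $q_0=q_{-1}=1$. Then $q_i=(t_1\cdots t_i)\,q_{i-1}$ for $i\geq 1$: by induction, and because $t_i$ commutes with $q_{i-2}$,
\[
q_i=q_{i-1}\,t_i\,(t_{i-1}\cdots t_1)=(t_1\cdots t_{i-1})\,q_{i-2}\,t_i\,(t_{i-1}\cdots t_1)=(t_1\cdots t_i)\,q_{i-1}.
\]
Inverting $q_i=q_{i-1}(t_i\cdots t_1)$ gives $q_i^{-1}=(t_1\cdots t_i)q_{i-1}^{-1}$, so $q_i^2=1$ by induction, and the conjugates $q_{[j,k-1]}$ are involutions too.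

Although the $t_i$ do not satisfy the braid relations, the $s_i$ do. They let us move the element $z$, which sees only the letters $1,2,3$, to the other three-element subsets of $\{1,2,3,4\}$; the index of $a_i$ records the letter that is left out.

\begin{lemma}\label{lem:S4}
In $G$ and in $\mathcal{BK}$ the following hold.
\begin{enumerate}
\item[(a)] The assignment $(i\ i{+}1)\mapsto s_i$ defines an injective homomorphism from $S_4$, and $\pi(s_i)=(i\ i{+}1)$. We identify $S_4$ with $\langle s_1,s_2,s_3\rangle$.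
\item[(b)] $z^2=1$, $z$ commutes with $t_1$ and $t_2$, and $t_2=s_2z$. Hence $\langle t_1,t_2,s_3\rangle=\langle s_1,s_2,s_3,z\rangle$.
\item[(c)] $\sigma a_i\sigma^{-1}=a_{\sigma(i)}$ for $\sigma\in S_4$, and $a_i^2=1$, $\pi(a_i)=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The group $S_4$ is presented by three involutions $s_1,s_2,s_3$ with $(s_1s_2)^3=(s_2s_3)^3=(s_1s_3)^2=1$. Let $g=t_1t_2t_3$. Since $t_1t_3=t_3t_1$,
\[
gs_1g^{-1}=t_1t_2t_3\,t_1\,t_3t_2t_1=t_1t_2t_1t_2t_1=s_2,\qquad gs_2g^{-1}=s_3 .
\]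
So all $s_i$ are involutions. Next $s_1s_2=(t_2t_1)^2$ has cube $1$ by \eqref{R4}, and conjugating by $g$ gives $(s_2s_3)^3=1$. For the last relation use $q_3=t_1t_2t_1t_3t_2t_1=q_3^{-1}$:
\[
q_3t_1q_3=q_3t_1q_3^{-1}=t_1t_2t_1t_3t_2\,t_1\,t_2t_3t_1t_2t_1=t_1t_2t_3\,(t_1t_2t_1t_2t_1)\,t_3t_2t_1=s_3 .
\]
Thus $(s_1s_3)^2=(t_1q_3)^4=1$ by \eqref{R3}. The permutation $\pi(g)=(12)(23)(34)$ is the cycle $1\mapsto2\mapsto3\mapsto4\mapsto1$, which conjugates $(12)$ to $(23)$ and $(23)$ to $(34)$. So $\pi(s_i)=(i\ i{+}1)$, and $\pi$ is a left inverse of the homomorphism from $S_4$.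

(b) By \eqref{R4}, $z=z^{-1}=(t_2t_1)^3$, and $t_1zt_1=t_2zt_2=(t_2t_1)^3$. Also $z=s_2t_2$ as words, so $t_2=s_2z$.

(c) By (b), $z$ commutes with $s_1$ and $s_2$, which generate the stabilizer of $4$ in $S_4$. So $\sigma z\sigma^{-1}$ depends only on $\sigma(4)$. The elements $1,\ s_3,\ s_2s_3,\ s_1s_2s_3$ send $4$ to $4,3,2,1$, so $\sigma z\sigma^{-1}=a_{\sigma(4)}$, and the conjugation formula follows. Finally $\pi(z)=((12)(23))^3=1$.
\end{proof}

\section{Gelfand--Tsetlin patterns and two-row tableaux}\label{sec:GT}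

\subsection{The piecewise-linear form of $t_i$}
For a tableau $T$ let $x_{j,i}$ be the number of entries $\le i$ in row $j$. Entries of row $j$ are at least $j$, so $x_{j,i}=0$ for $j>i$. The numbers $x_{j,i}$ $(j\le i)$ determine $T$ and satisfy the \emph{interlacing inequalities}
\[
x_{j,i+1}\ \ge\ x_{j,i}\ \ge\ x_{j+1,i+1};
\]
the second holds because an entry $\le i+1$ in row $j+1$ has an entry $\le i$ above it. This triangular array is the \emph{Gelfand--Tsetlin pattern} of $T$.

\begin{lemma}\label{lem:PL}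
The involution $t_i$ changes only the numbers $x_{j,i}$ $(1\le j\le i)$, by
\[
x_{j,i}\ \longmapsto\ \min(x_{j,i+1},x_{j-1,i-1})+\max(x_{j+1,i+1},x_{j,i-1})-x_{j,i},
\]
where $x_{0,i-1}$ and $x_{i,i-1}$ are omitted.
\end{lemma}

\begin{proof}
Row $j$ has its $i$'s in the columns $x_{j,i-1}<c\le x_{j,i}$ and its $(i+1)$'s in the columns $x_{j,i}<c\le x_{j,i+1}$. An $i$ in column $c$ of row $j$ is fixed if and only if the box below it contains $i+1$, that is, $x_{j+1,i}<c\le x_{j+1,i+1}$; the left inequality is automatic since $c>x_{j,i-1}\ge x_{j+1,i}$. An $i+1$ in column $c$ of row $j\ge2$ is fixed if and only if $x_{j-1,i-1}<c\le x_{j-1,i}$; the right inequality is automatic since $c\le x_{j,i+1}\le x_{j-1,i}$. In row $1$ no $i+1$ is fixed, and in row $i+1$ every $i+1$ is fixed. So for $j\le i$ the free $i$'s of row $j$ fill the columns $b<c\le x_{j,i}$ and the free $(i+1)$'s fill the columns $x_{j,i}<c\le b'$, where $b$ is the maximum and $b'$ the minimum in the statement. After the exchange the last $i$ is in column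 $b+(b'-x_{j,i})$. For $j=i$ the term $x_{i,i-1}=0$ does not affect the maximum.
\end{proof}

In words, $t_i$ reflects each $x_{j,i}$ in the interval that the interlacing inequalities allow it. The involutions $t_1,t_2,t_3$ depend only on the entries $\le4$, which form a tableau of straight shape with at most four rows, and they do not change this shape. So we work with ten numbers, renamed
\[
r=x_{1,1},\qquad q_j=x_{j,2},\qquad p_j=x_{j,3},\qquad \lambda_j=x_{j,4}.
\]
(In Sections~\ref{sec:GT}--\ref{sec:curve} the letters $q_1,q_2$ denote these coordinates, not group elements.)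

\subsection{Two rows}
Consider tableaux with entries $\le4$ and shape $(\lambda_1,L)$. Such a tableau is determined by its weight $\mu$ and the pair $(u,v)=(q_2,p_2)$: its second row has $u$ entries $2$, $v-u$ entries $3$ and $L-v$ entries $4$. If $\mu_1\ge L$, the first row begins with $L$ entries $1$, the columns are automatically strict, and the pairs that occur are exactly those with
\begin{equation}\label{eq:region}
0\le u\le\mu_2,\qquad 0\le v-u\le\mu_3,\qquad 0\le L-v\le\mu_4 .
\end{equation}
Here $p_3=\lambda_3=\lambda_4=0$, $r=\mu_1$ and $q_1=\mu_1+\mu_2-u$, so Lemma~\ref{lem:PL} says that $t_1$ fixes $(u,v)$ and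
\begin{equation}\label{eq:tworow}
t_2:\ u\mapsto\min(v,\mu_1)-u,\qquad t_3:\ v\mapsto\min(L+u,\mu_1+\mu_2)-v ,
\end{equation}
where $\mu$ is the weight of the tableau to which the map is applied.

\begin{lemma}\label{lem:tworow}
On a tableau of shape $(\lambda_1,L)$ and weight $\mu$, the maps $s_2$ and $z$ fix $v$, and
\[
s_2:\ u\mapsto u-\min(v,\mu_2)+\min(v,\mu_3),\qquad z:\ u\mapsto\min(v,\mu_1)+\min(v,\mu_2)-\min(v,\mu_3)-u.
\]
If $\mu_1\ge L$, then $s_3$ fixes $u$ and sends $v$ to $v-\min(L-u,\mu_3)+\min(L-u,\mu_4)$.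
\end{lemma}

\begin{proof}
Put $m_i=\min(v,\mu_i)$. In $s_2=t_1t_2t_1t_2t_1$ the first $t_2$ acts on weight $(\mu_2,\mu_1,\mu_3,\mu_4)$ and the second on $(\mu_3,\mu_2,\mu_1,\mu_4)$, so $u\mapsto m_2-u\mapsto m_3-m_2+u$. In $z=s_2t_2$ the map $t_2$ gives $m_1-u$ and weight $(\mu_1,\mu_3,\mu_2,\mu_4)$, and then $s_2$ adds $m_2-m_3$.

Since $s_1$ commutes with $s_3$, we have $s_3=t_1s_3t_1=t_2t_3s_2t_3t_2$, and each of the five factors preserves $\mu_1\ge L$. For $\mu_1\geq L$ the rules \eqref{eq:tworow} become $t_2:u\mapsto v-u$ and $t_3:v\mapsto L+u-v$, because $u\le\mu_2$. Put $d=\min(L-u,\mu_4)-\min(L-u,\mu_3)$. After $t_2$ and $t_3$ the weight is $(\mu_1,\mu_3,\mu_4,\mu_2)$, so the five steps are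
\[
(u,v)\mapsto(v-u,\,v)\mapsto(v-u,\,L-u)\mapsto(v-u+d,\,L-u)\mapsto(v-u+d,\,v+d)\mapsto(u,\,v+d).\qedhere
\]
\end{proof}

\subsection{Three reflections of a hexagon}\label{sub:hexagon}
Take shape $(6,3)$ and weight $(3,3,1,2)$. By \eqref{eq:region} there are six tableaux; call them $P_j$, $j\in\mathbb Z/6$, in the order of the table below. To compute $a_3=s_3zs_3$ and $a_2=(s_3s_2)^{-1}z(s_3s_2)$ we transport the $P_j$ by Lemma~\ref{lem:tworow}. On weight $(3,3,1,2)$ the map $s_3$ adds $1$ to $v$ if $u\le1$ and fixes $v$ otherwise, and $s_2$ sends $u$ to $u-v+1$; on weight $(3,1,3,2)$ the map $s_3$ subtracts $1$ from $v$ if $u=0$ and fixes $v$ otherwise.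
\[
\begin{array}{l|l|cccccc}
&\text{weight}&j=0&1&2&3&4&5\\\hline
\text{second row of }P_j&&344&244&224&222&223&234\\
P_j&(3,3,1,2)&(0,1)&(1,1)&(2,2)&(3,3)&(2,3)&(1,2)\\
s_3P_j&(3,3,2,1)&(0,2)&(1,2)&(2,2)&(3,3)&(2,3)&(1,3)\\
s_2P_j&(3,1,3,2)&(0,1)&(1,1)&(1,2)&(1,3)&(0,3)&(0,2)\\
s_3s_2P_j&(3,1,2,3)&(0,0)&(1,1)&(1,2)&(1,3)&(0,2)&(0,1)
\end{array}
\]
The map $z$ fixes $v$ and sends $u$ to $\zeta(v)-u$. On weight $(3,3,1,2)$ we have $\zeta(v)=2v-1$, so $z$ exchanges the columns $0\leftrightarrow1$, $2\leftrightarrow5$, $3\leftrightarrow4$. On weight $(3,3,2,1)$ we have $\zeta(2)=2$, $\zeta(3)=4$, so $z$ exchanges $0\leftrightarrow2$, $3\leftrightarrow5$ and fixes $1,4$. On weight $(3,1,2,3)$ we have $\zeta(0),\dots,\zeta(3)=0,1,1,2$, so $z$ exchanges $1\leftrightarrow5$, $2\leftrightarrow4$ and fixes $0,3$. Hence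
\[
a_4P_j=P_{1-j},\qquad a_3P_j=P_{2-j},\qquad a_2P_j=P_{-j}.
\]
These are three different reflections of $\mathbb Z/6$. Their product $a_4a_3a_2P_j=P_{-1-j}$ is a fourth, and $\rho$ fixes all six tableaux.

\subsection{Two reflections satisfy no relation}
In the hexagon $a_4a_3$ is a rotation of order $6$. Longer cycles show that it has infinite order in $\mathcal{BK}$; this is the lower bound on $K$ needed for Theorem~\ref{thm:B}.

\begin{lemma}\label{lem:infinite}
The element $a_4a_3$ has infinite order in $\mathcal{BK}$.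
\end{lemma}

\begin{proof}
Let $L\ge2$ and take shape $(3L-1,L)$ and weight $(L,L,L,L-1)$. By \eqref{eq:region} the tableaux are the pairs with $0\le u\le v\le L$ and $v\ge1$. Write $[\,\cdot\,]$ for $1$ or $0$ according as a condition holds or fails. By Lemma~\ref{lem:tworow}, $a_4(u,v)=(v-u,v)$. The map $s_3$ sends $(u,v)$ to $(u,v-[u=0])$, of weight $(L,L,L-1,L)$; on that weight $z$ sends $u$ to $v+[v=L]-u$ and $s_3$ sends $v$ to $v+[u=0]$. So $a_3(u,v)=(u',v'')$ with
\[
v'=v-[u=0],\qquad u'=v'+[v'=L]-u,\qquad v''=v'+[u'=0].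
\]
Number the boundary points of the region cyclically by $\mathbb Z/(3L-1)$ (Figure~\ref{fig:cycle}):
\begin{gather*}
P_0=(0,1),\qquad P_i=(i,i)\ \ (1\le i\le L),\\
P_{L+i}=(L-i,L)\ \ (0\le i\le L),\qquad P_{2L+i}=(0,L-i)\ \ (0\le i\le L-1).
\end{gather*}
The descriptions agree where they overlap, $P_{3L-1}=P_0$, and there are $3L-1$ distinct points.

\emph{$a_4P_j=P_{1-j}$.} We have $(0,1)\mapsto(1,1)=P_1$; $(i,i)\mapsto(0,i)=P_{3L-i}=P_{1-i}$; and $(L-i,L)\mapsto(i,L)=P_{2L-i}=P_{1-(L+i)}$. The points $(0,i)$ are covered by the second case because $a_4$ and $j\mapsto1-j$ are involutions.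

\emph{$a_3P_j=P_{-j}$.} The four cases below cover $j=0$; $1\le j\le L-1$; $L\le j\le 2L-1$; $2L\le j\le 3L-2$.
\[
\begin{array}{l|l|ccc|l}
(u,v)&\text{range}&v'&u'&v''&\text{image}\\\hline
(0,1)&&0&0&1&P_0\\
(i,i)&1\le i\le L-1&i&0&i+1&P_{3L-1-i}=P_{-i}\\
(L-i,L)&0\le i\le L-1&L&i+1&L&P_{2L-1-i}=P_{-(L+i)}\\
(0,L-i)&0\le i\le L-2&L-1-i&L-1-i&L-1-i&P_{L-1-i}=P_{-(2L+i)}
\end{array}
\]
Thus $a_4a_3P_j=P_{j+1}$. If $a_4a_3$ had finite order, it would be divisible by $3L-1$ for every $L\ge2$, which is impossible.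
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (0,1)--(1,1)--(3,3)--(0,3)--cycle;
\foreach \x/\y/\n/\p in {0/1/0/left,1/1/1/below right,2/2/2/below right,3/3/3/right,2/3/4/above,1/3/5/above,0/3/6/above left,0/2/7/left}
  {\fill (\x,\y) circle (2pt) node[\p] {$P_{\n}$};}
\fill[gray] (1,2) circle (2pt);
\draw (0,0) circle (2pt) node[left] {$(0,0)$};
\end{tikzpicture}
\caption{The nine tableaux of shape $(8,3)$ and weight $(3,3,3,2)$, drawn as points $(u,v)$, where the second row has $u$ entries $2$ and $v-u$ entries $3$; the point $(0,0)$ does not occur. On the eight boundary points, $a_4P_j=P_{1-j}$ and $a_3P_j=P_{-j}$ with $j\in\mathbb Z/8$, so $a_4a_3$ advances one step along the cycle.}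
\label{fig:cycle}
\end{figure}

\section{A rational lift and its invariants}\label{sec:lift}

To prove $\rho=1$ from Lemma~\ref{lem:PL} directly one would have to follow a word of $144$ letters through a case distinction at every minimum and maximum. We replace $(\max,+)$ by $(+,\times)$. The maps become rational, there are no cases, and algebraic geometry applies.

\subsection{The maps $\tau_i$}
Regard $r,q_j,p_j,\lambda_j$ as coordinates on $\mathbb R_{>0}^{10}$. The pattern has twelve interlacing inequalities (Figure~\ref{fig:pattern}). To an inequality $y\ge y'$ attach the term $y'/y$, and let $H$ be the sum of the twelve terms: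
\[
H=\frac{p_1}{\lambda_1}+\frac{\lambda_2}{p_1}+\frac{p_2}{\lambda_2}+\frac{\lambda_3}{p_2}+\frac{p_3}{\lambda_3}+\frac{\lambda_4}{p_3}
+\frac{q_1}{p_1}+\frac{p_2}{q_1}+\frac{q_2}{p_2}+\frac{p_3}{q_2}+\frac{r}{q_1}+\frac{q_2}{r}.
\]
If $y$ is one of $r,q_j,p_j$, the terms of $H$ that contain $y$ add up to $\alpha y+\beta/y$, where $\beta$ is the sum of the lower bounds of $y$ and $\alpha$ is the sum of the reciprocals of its upper bounds. The substitution $y\mapsto\beta/(\alpha y)$ exchanges $\alpha y$ and $\beta/y$. Let $\tau_1,\tau_2,\tau_3$ perform it on $r$, on both $q_j$, and on all three $p_j$, respectively: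
\begin{align*}
\tau_1:\quad&r\mapsto\frac{q_1q_2}{r};\\
\tau_2:\quad&q_1\mapsto\frac{p_1(p_2+r)}{q_1},\qquad q_2\mapsto\frac{p_2r\,p_3}{(p_2+r)\,q_2};\\
\tau_3:\quad&p_1\mapsto\frac{\lambda_1(\lambda_2+q_1)}{p_1},\qquad p_2\mapsto\frac{\lambda_2q_1(\lambda_3+q_2)}{(\lambda_2+q_1)\,p_2},\qquad p_3\mapsto\frac{\lambda_3q_2\,\lambda_4}{(\lambda_3+q_2)\,p_3}.
\end{align*}
No term of $H$ contains two coordinates from the same row of the pattern, so $\alpha$ and $\beta$ are unchanged by the $\tau_i$ that moves $y$. Therefore each $\tau_i$ is an involution of $\mathbb R^{10}_{>0}$ and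
\begin{equation}\label{eq:H}
H\circ\tau_i=H\qquad(i=1,2,3).
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.9,yscale=0.95]
\foreach \n/\x/\y/\t in {l1/0/3/\lambda_1,l2/2/3/\lambda_2,l3/4/3/\lambda_3,l4/6/3/\lambda_4,p1/1/2/p_1,p2/3/2/p_2,p3/5/2/p_3,q1/2/1/q_1,q2/4/1/q_2,r/3/0/r}
  {\node (\n) at (\x,\y) {$\t$};}
\foreach \a/\b in {p1/l2,l2/p2,p2/l3,l3/p3,q1/p2,p2/q2,q1/r,r/q2} {\draw[->] (\a)--(\b);}
\foreach \a/\b in {l1/p1,p3/l4} {\draw[->,very thick] (\a)--(\b);}
\foreach \a/\b in {p1/q1,q2/p3} {\draw[->,thick,dashed] (\a)--(\b);}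
\end{tikzpicture}
\caption{The Gelfand--Tsetlin pattern of a tableau with entries at most $4$. An arrow $y\to y'$ is an interlacing inequality $y\ge y'$ and contributes the term $y'/y$ to the function $H$. The two thick arrows give $\theta$, the two dashed arrows give $\psi$, and the four thin arrows that touch $q_1$ or $q_2$ give $\hat\psi$.}
\label{fig:pattern}
\end{figure}

Let $\mathcal F=\mathbb C(r,q_1,q_2,p_1,p_2,p_3,\lambda_1,\dots,\lambda_4)$. Since $\tau_i$ is a rational map that is its own inverse, $\tau_i^*f=f\circ\tau_i$ is an automorphism of $\mathcal F$. For a word $\gamma$ in the $\tau_i$ put $\gamma^*f=f\circ\gamma$, so that $(\gamma\gamma')^*=\gamma'^*\gamma^*$.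

\begin{lemma}\label{lem:transfer}
If a word in $\tau_1,\tau_2,\tau_3$ induces the identity of $\mathcal F$, the same word in $t_1,t_2,t_3$ is trivial in $\mathcal{BK}$.
\end{lemma}

\begin{proof}
The formulas for the $\tau_i$ contain no subtraction, so the word is given on all of $\mathbb R^{10}_{>0}$ by rational functions with positive denominators. If these equal the coordinates in $\mathcal F$, the word is the identity map of $\mathbb R^{10}_{>0}$.

Let $t_i$ denote also the piecewise-linear map of $\mathbb R^{10}$ given by the formula of Lemma~\ref{lem:PL}, and let $\varphi_c:\mathbb R^{10}\to\mathbb R^{10}_{>0}$ be $a\mapsto e^{ca}$ in each coordinate, $c>0$. Conjugation by $\varphi_c$ turns products, quotients and sums into $a+b$, $a-b$ and $\frac1c\log(e^{ca}+e^{cb})$, and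
\[
0\le\tfrac1c\log(e^{ca}+e^{cb})-\max(a,b)\le\tfrac{\log2}{c}.
\]
Since $\min(a,b)=a+b-\max(a,b)$, each coordinate of $\varphi_c^{-1}\tau_i\varphi_c$ is the corresponding coordinate of $t_i$ with at most two maxima replaced in this way. So $\varphi_c^{-1}\tau_i\varphi_c\to t_i$ uniformly on $\mathbb R^{10}$ as $c\to\infty$. If $f_c\to f$ and $h_c\to h$ uniformly and $h$ is Lipschitz with constant $C$, then $\|h_cf_c-hf\|_\infty\le\|h_c-h\|_\infty+C\|f_c-f\|_\infty\to0$. The $t_i$ are Lipschitz, so by induction the conjugated word in the $\tau_i$ converges to the word in the $t_i$. A limit of identity maps is the identity, in particular on the patterns of tableaux.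
\end{proof}

Until the end of Section~\ref{sec:curve}, $z,s_i,a_i,\rho$ denote the corresponding words in the $\tau_i$. We do not assume that the $\tau_i$ satisfy any relation other than $\tau_i^2=1$; this gives $s_i^2=1$ because the $s_i$ are palindromes.

\subsection{Nine invariants}
We want to cut the ten-dimensional space into curves preserved by $a_4,a_3,a_2$, so we need nine independent invariants. The shape gives four, $\lambda_1,\dots,\lambda_4$. The multiplicative weights
\[
\mu_1=r,\qquad\mu_2=\frac{q_1q_2}{r},\qquad\mu_3=\frac{p_1p_2p_3}{q_1q_2},\qquad\mu_4=\frac{\lambda_1\lambda_2\lambda_3\lambda_4}{p_1p_2p_3}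
\]
give three more, as their product is $\lambda_1\lambda_2\lambda_3\lambda_4$. Multiplying the formulas for $\tau_i$ gives $\tau_1^*r=q_1q_2/r$, $\tau_2^*(q_1q_2)=p_1p_2p_3r/(q_1q_2)$ and $\tau_3^*(p_1p_2p_3)=\lambda_1\lambda_2\lambda_3\lambda_4q_1q_2/(p_1p_2p_3)$. Hence $\tau_i^*$ exchanges $\mu_i,\mu_{i+1}$ and fixes the other $\mu_j$; so $z^*$ fixes every $\mu_j$ and the $s_i^*$ permute them. The function $H$ is the eighth invariant.

The ninth is suggested by the three-row part of the pattern, on which $\tau_1$ and $\tau_2$ act. Split the six terms of $H$ that involve $q_1$ or $q_2$ as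
\[
\psi=\frac{q_1}{p_1}+\frac{p_3}{q_2},\qquad\hat\psi=\frac{p_2+r}{q_1}+\frac{q_2}{p_2}+\frac{q_2}{r}.
\]
The map $\tau_1^*$ fixes $\psi$, which does not contain $r$, and fixes $\hat\psi$ because it exchanges $r/q_1$ and $q_2/r$. The map $\tau_2^*$ exchanges $q_1/p_1$ with $(p_2+r)/q_1$ and $p_3/q_2$ with $q_2/p_2+q_2/r$, so it exchanges $\psi$ and $\hat\psi$. The words $z$ and $s_2$ contain $\tau_2$ three and two times, and $\tau_1,\tau_2$ fix all $p_j,\lambda_j$. Therefore
\begin{equation}\label{eq:psi}
\begin{array}{l}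
z^*\text{ fixes all }\lambda_j,p_j,\mu_j\text{ and exchanges }\psi,\hat\psi;\\[2pt]
s_2^*\text{ fixes all }\lambda_j,p_j\text{ and both }\psi,\hat\psi.
\end{array}
\end{equation}
Substituting $p_3/q_2=q_1\mu_3/(p_1p_2)$ and $q_2=\mu_1\mu_2/q_1$ gives
\begin{equation}\label{eq:kappa}
\psi=\frac{q_1(p_2+\mu_3)}{p_1p_2},\qquad\hat\psi=\frac{(p_2+\mu_1)(p_2+\mu_2)}{p_2q_1},\qquad\psi\hat\psi=\kappa:=\frac{\prod_{i=1}^3(p_2+\mu_i)}{p_1p_2^2}.
\end{equation}
The first formula recovers $q_1$ from $\psi$, the $p_j$ and $\mu_3=p_1p_2p_3/(\mu_1\mu_2)$; then $r=\mu_1$ and $q_2=\mu_1\mu_2/q_1$. Hence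
\begin{equation}\label{eq:F}
\mathcal F=\mathbb C(\lambda_1,\dots,\lambda_4,p_1,p_2,p_3,\mu_1,\mu_2,\psi),
\end{equation}
and $z^*$ is the involution $\psi\mapsto\kappa/\psi$ over the other nine generators.

So $\psi$, the sum over the two outer inequalities between the top two rows of a three-row pattern, is fixed by $s_1^*$ and $s_2^*$. Its analog for four rows is
\[
\theta=\frac{p_1}{\lambda_1}+\frac{\lambda_4}{p_3}.
\]

\begin{lemma}\label{lem:k}
Let $k=\mathbb C(\lambda_1,\dots,\lambda_4,\mu_1,\mu_2,\mu_3,H,\theta)\subset\mathcal F$. Then $z^*$ fixes $k$ pointwise, and $s_1^*,s_2^*,s_3^*$ map $k$ onto itself.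
\end{lemma}

\begin{proof}
All words fix the $\lambda_j$ and $H$ and permute $\mu_1,\dots,\mu_4\in k$, and $z^*$ fixes the $\mu_j$. It remains to see that $\theta$ is fixed. It is fixed by $\tau_1^*,\tau_2^*$, hence by $z^*,s_1^*,s_2^*$. Next,
\[
\theta\circ\tau_3=\frac{\lambda_2+q_1}{p_1}+p_3\Big(\frac1{\lambda_3}+\frac1{q_2}\Big)=\psi+\frac{\lambda_2}{p_1}+\frac{p_3}{\lambda_3}=:\theta',
\]
and $\theta'\circ s_2=\theta'$ by \eqref{eq:psi}. Therefore
\[
\theta\circ s_3=(\theta\circ\tau_1\tau_2\tau_3)\circ s_2\tau_3\tau_2\tau_1=\theta'\circ s_2\tau_3\tau_2\tau_1=\theta'\circ\tau_3\tau_2\tau_1=\theta\circ\tau_2\tau_1=\theta.\qedhere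
\]
\end{proof}

The function $\theta'$ depends on $q_1$ and $\theta$ does not, so $\tau_3^*$ itself does not fix $\theta$. This is why the method describes the subgroup generated by $t_1,t_2,s_3$ rather than by $t_1,t_2,t_3$.

\section{Reflections on a curve of genus one}\label{sec:curve}

We now identify the curve cut out by the nine invariants. Since $z^*$ fixes the $p_j$ and exchanges $\psi$ and $\hat\psi$, the natural coordinates are one of the $p_j$ and the difference $\psi-\hat\psi$. Put
\[
x=p_1,\qquad \ell=\theta-\frac{x}{\lambda_1},\qquad M=\mu_1\mu_2\mu_3,\qquad w=x\ell\,(\psi-\hat\psi);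
\]
the factor $x\ell$ clears denominators.

\begin{lemma}\label{lem:quartic}
The element $x$ is transcendental over $k$, $\mathcal F=k(x,w)$, and $w^2=\Delta(x)$ for a polynomial $\Delta\in k[x]$ of degree $4$ with distinct roots in the algebraic closure $\bar k$. Moreover $z^*x=x$ and $z^*w=-w$.
\end{lemma}

\begin{proof}
From $\ell=\lambda_4/p_3$ and $M=p_1p_2p_3$ we get $p_3=\lambda_4/\ell$ and $p_2=M\ell/(\lambda_4x)$, so all $p_j$ lie in $k(x)$. The sum $A$ of the first six terms of $H$ lies in $k(x)$ and $\psi+\hat\psi=H-A$. Hence $\psi=\frac12\big(H-A+\frac{w}{x\ell}\big)\in k(x,w)$, and $\mathcal F=k(x,w)$ by \eqref{eq:F}. The last assertion is \eqref{eq:psi}.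

We have $w^2=x^2\ell^2\big((H-A)^2-4\kappa\big)$. With $A=\theta+\frac{\lambda_2}{p_1}+\frac{p_2}{\lambda_2}+\frac{\lambda_3}{p_2}+\frac{p_3}{\lambda_3}$,
\[
N:=x\ell(H-A)=(H-\theta)x\ell-\lambda_2\ell-\frac{M\ell^2}{\lambda_2\lambda_4}-\frac{\lambda_3\lambda_4x^2}{M}-\frac{\lambda_4x}{\lambda_3}.
\]
With $R_i=M\ell+\lambda_4\mu_ix$ we have $p_2+\mu_i=R_i/(\lambda_4x)$ and $p_1p_2^2=M^2\ell^2/(\lambda_4^2x)$, so \eqref{eq:kappa} gives $x^2\ell^2\kappa=R_1R_2R_3/(\lambda_4M^2)$. Thus
\[
w^2=\Delta(x):=N^2-\frac{4}{\lambda_4M^2}R_1R_2R_3 ,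
\]
a polynomial in $x$ of degree at most $4$, since $\ell$ and the $R_i$ have degree at most $1$ and $N$ has degree at most $2$.

The field $\mathcal F$ has transcendence degree $10$ over $\mathbb C$ and is algebraic over $k(x)$. So the nine generators of $k$ together with $x$ are algebraically independent. The coefficients of $\Delta$ lie in the ring $\mathbb C[\lambda_j^{\pm1},\mu_1^{\pm1},\mu_2^{\pm1},\mu_3^{\pm1},H,\theta]$, and so do the coefficient of $x^4$ and the discriminant of $\Delta$ as a quartic. By independence we may specialize to $\lambda_j=\mu_i=\theta=1$, $H=3$. Then $\ell=1-x$, $R_i=\ell+x=1$ and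
\[
N=2x\ell-(\ell+x)-(\ell^2+x^2)=2x\ell-1-(1-2x\ell)=4x\ell-2,
\]
\[
\Delta=(4x\ell-2)^2-4=16\,x\ell\,(x\ell-1)=16\,x(x-1)(x^2-x+1).
\]
This has degree $4$ and distinct roots, so the leading coefficient and the discriminant of $\Delta$ are nonzero.
\end{proof}

We recall the facts about curves that we use. Over the algebraically closed field $\bar k$, of characteristic $0$, a finitely generated field of transcendence degree $1$ is the function field of a unique smooth projective curve $E$, and $a\mapsto a^*$ is an order-reversing bijection from the automorphisms of $E$ to the $\bar k$-automorphisms of the field. A nonconstant function $h$ is a map $E\to\mathbb P^1$ of degree $[\bar k(E):\bar k(h)]$. Its fibers, counted with ramification indices, are divisors of this degree, and they are all linearly equivalent (written $\sim$): the divisor of the function $h-c$ is the fiber over $c$ minus the fiber over $\infty$. If the extension is Galois, its group acts transitively on the points of each fiber. Finally, if $Q\sim Q'$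 for two distinct points, there is a function of degree $1$, so $E\cong\mathbb P^1$ has genus $0$.

Since $\Delta$ is not a square in $\bar k(x)$, the algebra $\bar{\mathcal F}=\mathcal F\otimes_k\bar k=\bar k(x)[w]/(w^2-\Delta)$ is a field. Let $E$ be its curve. The map $x:E\to\mathbb P^1$ has degree $2$ and is ramified exactly over the four roots of $\Delta$ (not over $\infty$, as $\deg\Delta$ is even), so the Riemann--Hurwitz formula $2g-2=2(-2)+4$ gives genus $g=1$. Every automorphism of $\mathcal F$ that fixes $k$ pointwise extends $\bar k$-linearly to $\bar{\mathcal F}$ and so defines an automorphism of $E$.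

The involution $z=a_4$ exchanges the two sheets of $x$. The point is that the other $a_i$, conjugates of $z$ by maps that preserve $k$ only as a set, act on the \emph{same} curve $E$ as sheet exchanges of other maps of degree $2$.

\begin{lemma}\label{lem:reflection}
For $i=1,\dots,4$ the automorphism $a_i^*$ fixes $k$ pointwise, and there is a divisor $\delta_i$ of degree $2$ on $E$ with $Q+a_i(Q)\sim\delta_i$ for all $Q\in E$.
\end{lemma}

\begin{proof}
Write $a_i=\sigma z\sigma^{-1}$ with $\sigma\in\{1,s_3,s_2s_3,s_1s_2s_3\}$ and put $\eta=(\sigma^{-1})^*$, so that $a_i^*=\eta z^*\eta^{-1}$. By Lemma~\ref{lem:k}, $\eta(k)=k$ and $z^*$ fixes $k$ pointwise, so $a_i^*$ fixes $k$ pointwise. Put $x'=\eta(x)$ and $w'=\eta(w)$. Applying $\eta$ to Lemma~\ref{lem:quartic}, we find that $x'$ is transcendental over $k$, $\mathcal F=k(x',w')$, $w'^2\in k[x']$, and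
\[
a_i^*x'=\eta z^*x=x',\qquad a_i^*w'=\eta z^*w=-w'\neq w'.
\]
So $\bar{\mathcal F}=\bar k(x',w')$ is a quadratic extension of $\bar k(x')$ with Galois group $\{1,a_i^*\}$. The fiber of $x':E\to\mathbb P^1$ through $Q$ is a divisor of degree $2$. If it consists of two points, they are $Q$ and $a_i(Q)$ by transitivity; if it is $2Q$, then $a_i(Q)=Q$ because $a_i$ preserves fibers. In both cases the fiber is $Q+a_i(Q)$. Take for $\delta_i$ any one fiber.
\end{proof}

\begin{proposition}\label{prop:BK}
$\rho=1$ in $\mathcal{BK}$.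
\end{proposition}

\begin{proof}
Let $g=a_4a_3a_2$ act on $E$ and put $\delta=\delta_4-\delta_3+\delta_2$. By Lemma~\ref{lem:reflection},
\[
g(Q)\sim\delta_4-a_3a_2(Q)\sim\delta_4-\delta_3+a_2(Q)\sim\delta-Q .
\]
Hence $g^2(Q)\sim\delta-g(Q)\sim Q$, and $g^2(Q)=Q$ because $E$ has genus $1$. So $\rho^*$ is the identity of $\bar{\mathcal F}\supset\mathcal F$, and Lemma~\ref{lem:transfer} applies.
\end{proof}

\begin{remark}\label{rem:genus}
The distinct roots of $\Delta$ are used in the last step, which fails in genus $0$: on $\mathbb P^1$ the involutions $1/x$, $1-x$ and $-x$ compose to $x\mapsto1/(1+x)$, whose square $(1+x)/(2+x)$ is not the identity.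
\end{remark}

\begin{remark}\label{rem:Gamma}
Lemma~\ref{lem:reflection} also shows where $\Gamma$ comes from. The group $\mathbb Z^4\rtimes\{\pm1\}$ acts on divisor classes by $(n,\varepsilon)D=\sum_in_i\delta_i+\varepsilon D$, and $(e_i,-1)$ sends the class of $Q$ to that of $a_i(Q)$. An element $(n,\varepsilon)$ preserves degree $1$ exactly when $2\sum_in_i+\varepsilon=1$, which is the condition that defines $\Gamma$.
\end{remark}

\section{A quotient of $G$ in which $\rho$ survives}\label{sec:G}

From here on $q_i=q_{[1,i]}$ again. To show $\rho\ne1$ in $G$ we construct a homomorphism from $G$ to a group in which words can be compared. It should refine $\pi$ and send $z$ to an involution $\xi_{123}$ attached to the letters $1,2,3$; its conjugates are then involutions $\xi_I$ attached to three-element sets $I$. Relation \eqref{R5} concerns disjoint sets of letters, so we let $\xi_I$ and $\xi_J$ commute only when $I$ and $J$ are disjoint. Three-element subsets of $\{1,2,3,4\}$ are never disjoint, and this keeps the $a_i$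 free.

Let $W$ be the group with generators $\xi_I$, one for each three-element subset $I\subset\{1,2,\dots\}$, and relations $\xi_I^2=1$ and $\xi_I\xi_J=\xi_J\xi_I$ for $I\cap J=\emptyset$. The group $S_\infty$ permutes the generators and the relations; form $W\rtimes S_\infty$ with $\sigma\xi_I\sigma^{-1}=\xi_{\sigma(I)}$. In particular $\sigma$ commutes with $\xi_I$ when $\sigma(I)=I$. Recall that in a free product of groups of order $2$, distinct words without two equal adjacent letters (\emph{reduced} words) represent distinct elements.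

\begin{lemma}\label{lem:free}
The four elements $\xi_I$, $I\subset\{1,2,3,4\}$, generate a subgroup $W_4\cong\mathbb Z_2^{*4}$ of $W$, with one free factor for each $I$.
\end{lemma}

\begin{proof}
Send these four $\xi_I$ to the four generators of $\mathbb Z_2^{*4}$ and all other $\xi_J$ to $1$. In a commutation relation at most one of the two disjoint sets lies in $\{1,2,3,4\}$, so the relation is respected. The resulting homomorphism $W\to\mathbb Z_2^{*4}$ is left inverse to the natural map $\mathbb Z_2^{*4}\to W$.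
\end{proof}

Relations \eqref{R3} and \eqref{R5} are simplest in terms of the $q_i$, and the $q_i$ determine the generators: $t_i\cdots t_1=q_{i-1}q_i$ gives $t_i=(q_{i-1}q_i)(q_{i-2}q_{i-1})^{-1}=q_{i-1}q_iq_{i-1}q_{i-2}$. So we prescribe the images of the $q_i$. Let $\omega_m$ be the permutation that reverses $1,\dots,m$ ($\omega_0=\omega_1=1$), let $\xi=\xi_{123}$, and attach $\xi$ to the reversal of three letters only:
\[
\bar q_2=\omega_3\xi,\qquad\bar q_i=\omega_{i+1}\ \ (i\ge-1,\ i\ne2),\qquad\bar t_i=\bar q_{i-1}\bar q_i\bar q_{i-1}\bar q_{i-2}\ \ (i\ge1).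
\]
All $\bar q_i$ are involutions or trivial. We have $\omega_i\omega_{i+1}\omega_i\omega_{i-1}=(i\ i{+}1)$: a letter $j<i$ goes to $i-j$, $j+1$, $i+1-j$, $j$; the letter $i$ goes to $i,1,i+1,i+1$; the letter $i+1$ goes to $i+1,i+1,1,i$. Since $\xi$ commutes with $\omega_2,\omega_3$ and $\omega_3\omega_4$ maps $\{1,2,3\}$ to $\{1,2,4\}$, we get $\bar t_3=\xi\,\omega_3\omega_4\,\xi\,\omega_3\omega_2=\xi_{123}\xi_{124}\,\omega_3\omega_4\omega_3\omega_2$, and altogether
\[
\bar t_1=(12),\quad\bar t_2=(23)\xi_{123},\quad\bar t_3=\xi_{123}\xi_{124}(34),\quad\bar t_4=(45)\xi_{123},\quad\bar t_i=(i\ i{+}1)\ \ (i\ge5).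
\]

\begin{lemma}\label{lem:Theta}
The assignment $t_i\mapsto\bar t_i$ defines a homomorphism $\Theta:G\to W\rtimes S_\infty$, with $\Theta(s_i)=(i\ i{+}1)$ for $i\le3$ and $\Theta(a_i)=\xi_{\{1,2,3,4\}\setminus\{i\}}$ for $i\le4$.
\end{lemma}

\begin{proof}
We first evaluate the words $q_{[j,k-1]}$ on the $\bar t_i$. By induction $\bar t_i\cdots\bar t_1=\bar t_i\,\bar q_{i-2}\bar q_{i-1}=\bar q_{i-1}\bar q_i$, so, again by induction, $q_i=q_{i-1}(t_i\cdots t_1)$ evaluates to $\bar q_{i-1}\bar q_{i-1}\bar q_i=\bar q_i$. Hence $q_{[j,k-1]}$ evaluates to $\bar q_{k-1}\bar q_{k-j}\bar q_{k-1}$.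

\eqref{R1}: $(23)$ and $(45)$ commute with $\xi_{123}$, and $(34)$ exchanges $\xi_{123}$ and $\xi_{124}$, so $\bar t_3^2=\xi_{123}\xi_{124}\,\xi_{124}\xi_{123}=1$.

\eqref{R2}: Let $j\ge i+2$. For $(i,j)=(1,3)$, the transposition $(12)$ commutes with $(34)$ and preserves $\{1,2,3\}$ and $\{1,2,4\}$. For $(1,4)$ and $(2,4)$, each of $(12),(23),\xi_{123}$ commutes with $(45)$ and $\xi_{123}$. For $j\ge5$, $\bar t_j=(j\ j{+}1)$ commutes with $(i\ i{+}1)$ and fixes $\{1,2,3,4\}$ pointwise, so it commutes with every factor of $\bar t_i$.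

\eqref{R3}: For $i\ge3$, $(\bar t_1\bar q_i)^2=(12)\,\omega_{i+1}(12)\omega_{i+1}=(12)(i\ i{+}1)$ is a product of disjoint transpositions.

\eqref{R4}: $\xi$ commutes with $(12)$ and $(23)$, so $(\bar t_1\bar t_2)^6=((12)(23))^6\xi^6=1$.

\eqref{R5}: Here $j\ge3$ and $k\ge4$, so $\bar q_{k-1}=\omega_k$. The element $\omega_k\bar q_{k-j}\omega_k$ is an involution; it is the reversal of the interval $[j,k]$, multiplied by $\xi_{\{j,j+1,j+2\}}$ if $k-j=2$. The involution $\bar t_i$ is a product of $(i\ i{+}1)$, with $i+1\le j-1$, and of elements $\xi_I$ with $I\subset[1,j-1]$: $\xi_{123}$ occurs for $i=2$ (then $j\ge4$), $\xi_{123},\xi_{124}$ for $i=3$ (then $j\ge5$), and $\xi_{123}$ for $i=4$ (then $j\ge6$). Factors supported on $[1,j-1]$ commute with factors supported on $[j,k]$, so the two involutions commute.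

For the images, $\Theta(z)=((12)(23))^3\xi^3=\xi_{123}$ and $\Theta(s_2)=(12)(23)(12)(23)(12)\,\xi^2=(23)$. We have $\Theta(t_1t_2t_3)=(12)(23)\,\xi_{124}\,(34)$. Conjugating $(23)$ by the four factors from right to left gives $(24)$; again $(24)$, which preserves $\{1,2,4\}$; then $(34)$; and again $(34)$. So $\Theta(s_3)=(34)$. Conjugating $\xi_{123}$ successively by $(34),(23),(12)$ gives $\xi_{124},\xi_{134},\xi_{234}$.
\end{proof}

The composite of $\Theta$ with the projection to $S_\infty$ is $\pi$, so $\pi(q_{[j,k-1]})=\omega_k\omega_{k-j+1}\omega_k$ is the reversal of $j,\dots,k$ mentioned in Section~\ref{sec:intro}.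

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:BK}, $\rho=1$ in $\mathcal{BK}$. By Lemma~\ref{lem:Theta}, $\Theta(\rho)=(\xi_{123}\xi_{124}\xi_{134})^2$, a nonempty reduced word in $W_4\cong\mathbb Z_2^{*4}$. So $\rho\ne1$ in $G$.
\end{proof}

\section{The subgroups generated by $t_1,t_2,s_3$}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $S_4$ permute the generators $\alpha_1,\dots,\alpha_4$ of $\mathbb Z_2^{*4}$. By Lemma~\ref{lem:S4}, $\alpha_i\mapsto a_i$, $(i\ i{+}1)\mapsto s_i$ defines a surjection $\mathbb Z_2^{*4}\rtimes S_4\to K_G$. By Lemmas~\ref{lem:free} and~\ref{lem:Theta}, its composite with $\Theta$ is an isomorphism onto $W_4\rtimes S_4$. So the surjection is injective.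
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
We work in $\mathcal{BK}$. The relation $\rho=1$ will make the ``translations'' $a_ia_j$ commute, and Lemma~\ref{lem:infinite} will show that they generate a lattice of full rank $3$.

\emph{The translations.} The group $S_4$ is transitive on ordered triples of distinct indices, so conjugating $\rho=1$ gives $(a_ia_ja_k)^2=1$, that is, $a_ia_ja_k=a_ka_ja_i$, for distinct $i,j,k$. Let $b_i=a_ia_4$ for $i=1,2,3$. For $i\neq j$,
\begin{equation}\label{eq:b}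
b_ib_j=(a_ia_4a_j)a_4=(a_ja_4a_i)a_4=b_jb_i,\qquad a_4b_ia_4=a_4a_i=b_i^{-1}.
\end{equation}
The vectors $e_i-e_4$ form a basis of $\Lambda$, so $e_i-e_4\mapsto b_i$ defines a homomorphism $f:\Lambda\to\mathcal{BK}$ with $a_4f(n)a_4=f(-n)$. It satisfies $f(e_i-e_j)=a_ia_j$ for all $i\ne j$: for $i,j\le3$ this is $b_ib_j^{-1}=a_ia_4a_4a_j$, and $f(e_4-e_j)=b_j^{-1}=a_4a_j$. By Lemma~\ref{lem:S4}(c), $\sigma f(n)\sigma^{-1}=f(\sigma n)$ for $n=e_i-e_j$, hence for all $n\in\Lambda$.

\emph{$f$ is injective.} Let $0\ne n\in\ker f$. Since $\sum_in_i=0$, there are $i,j$ with $n_i\ne n_j$. The kernel is $S_4$-stable, so it contains $n-(i\,j)n=(n_i-n_j)(e_i-e_j)$. Then $a_ia_j$ has finite order, and so has its conjugate $a_4a_3$, against Lemma~\ref{lem:infinite}.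

\emph{The group $\langle a_1,\dots,a_4\rangle$.} By \eqref{eq:z}, $a_4=z$ has order $2$, so it is not in the torsion-free group $f(\Lambda)$. As $a_i=b_ia_4$ for $i\leq 3$, we get $\langle a_1,\dots,a_4\rangle=f(\Lambda)\rtimes\langle a_4\rangle$ with $a_4$ acting by inversion. On the other side $\Gamma=\{(n,1):n\in\Lambda\}\rtimes\langle(e_4,-1)\rangle$, where $(e_4,-1)^2=(0,1)$ and $(e_4,-1)(n,1)(e_4,-1)=(-n,1)$. Since $(n,-1)=(n-e_4,1)(e_4,-1)$, the map
\[
\Phi:\Gamma\to\langle a_1,\dots,a_4\rangle,\qquad(n,1)\mapsto f(n),\qquad(n,-1)\mapsto f(n-e_4)\,a_4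
\]
is an isomorphism, and $\Phi(e_i,-1)=f(e_i-e_4)a_4=a_i$. In particular the $(e_i,-1)$ generate $\Gamma$, and $\sigma a_i\sigma^{-1}=a_{\sigma(i)}=\Phi(\sigma(e_i,-1))$ shows that $\Phi$ is $S_4$-equivariant.

\emph{The semidirect product.} By Lemma~\ref{lem:S4}, $\langle a_1,\dots,a_4\rangle$ is normalized by $S_4=\langle s_1,s_2,s_3\rangle$, the two subgroups generate $K$, and they intersect trivially because $\pi$ is trivial on the first and injective on the second. So $K\cong\Gamma\rtimes S_4$.
\end{proof}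

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Identify $K_G$ with $\mathbb Z_2^{*4}\rtimes S_4$ by (1). The normal closure of $\rho$ in $K_G$ is the normal closure in $\mathbb Z_2^{*4}$ of the $S_4$-conjugates of $\rho$, so the quotient is $B\rtimes S_4$ with
\[
B=\langle a_1,\dots,a_4\mid a_i^2,\ (a_ia_ja_k)^2\ (i,j,k\text{ distinct})\rangle .
\]
The computation \eqref{eq:b} holds in $B$. Thus $B_0=\langle b_1,b_2,b_3\rangle$ is abelian and normalized by $a_4$, and $B=B_0\cup B_0a_4$. The natural map $B\to f(\Lambda)\rtimes\langle a_4\rangle\le K$ sends $b_1,b_2,b_3$ to a basis of $f(\Lambda)\cong\mathbb Z^3$, so it is injective on $B_0$, and it sends $B_0a_4$ into $f(\Lambda)a_4\not\ni1$. Hence it is an isomorphism, and by (2) so is $B\rtimes S_4\to K$. This identifies the kernel with the normal closure of $\rho$, a subgroup of $\mathbb Z_2^{*4}$.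

By the Kurosh subgroup theorem, a subgroup of a free product is a free product of a free group and of groups conjugate to subgroups of the factors. The kernel contains no conjugate of any $a_i$, since $a_i$ is conjugate to $z\ne1$ in $\mathcal{BK}$; so it is free. It contains $(a_1a_2a_3)^2$ and $(a_1a_2a_4)^2$. Their products in the two orders are reduced words of length $12$ with different third letters, so these elements do not commute.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(4)]
A group generated by two distinct involutions whose product has order $d$ is dihedral of order $2d$. In $G$ and in $\mathcal{BK}$ the elements $t_1,t_2$ are distinct involutions, because $\pi$ maps them to $(12)$ and $(23)$. The order of $t_1t_2$ divides $6$ by \eqref{R4} and is divisible by $3$, the order of $\pi(t_1t_2)$. It is not $3$, because $(t_1t_2)^3=z\ne1$ in $\mathcal{BK}$ by \eqref{eq:z}, hence also in $G$. So $d=6$ in both groups, and the map $G\to\mathcal{BK}$ is injective on $\langle t_1,t_2\rangle$.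
\end{proof}

\begin{thebibliography}{1}

\bibitem{AFT}
Olga Azenhas, Mojdeh Tarighat Feller, Jacinta Torres,
\emph{Symplectic cacti, virtualization and Berenstein-Kirillov groups},
arXiv:2207.08446 (2022).

\end{thebibliography}
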